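# Full substability, strong variational sufficiency, and troughs that tilt

## A trough of slope $b$, worked by hand

Take a number $b>0$ and the function of two real variables
$$\phi_b(x,u)=\tfrac12(x+bu)^2 .$$
Think of $x$ as the decision and $u$ as a parameter. We add a linear tilt $-vx$ and minimize over $x$. Setting the derivative to zero, $x+bu=v$, so the minimizer and the minimum value are
$$M(v,u)=v-bu,\qquad m(v,u)=\tfrac12v^2-v(v-bu)=-\tfrac12v^2+b\,uv .$$
As a function of the tilt $v$, the minimizer has Lipschitz constant $1$, whatever $b$ is. As a function of the parameter $u$, it has Lipschitz constant $b$.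

Now look at $\phi_b$ as a function of the pair $(x,u)$. It is convex but not strongly convex: it is constant along the direction $\xi=(1,-1/b)$, the bottom of the trough. We may try to repair this by adding a quadratic in the parameter alone:
$$\phi_b(x,u)+\tfrac e2u^2,\qquad\text{with Hessian}\quad \begin{pmatrix}1&b\\ b&b^2+e\end{pmatrix}.$$
The determinant is $e$, so every $e>0$ makes the function strongly convex. But how strongly? If the modulus is $s$, then the Hessian in the direction $\xi$ gives
$$\frac{e}{b^2}\ \ge\ s\Big(1+\frac1{b^2}\Big),\qquad\text{that is,}\qquad s\le\frac{e}{1+b^2}.$$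
So a modulus $s$ costs $e\ge s(1+b^2)$. As $b$ grows, the trough turns toward the $x$-axis and the term $\frac e2u^2$ sees less and less of its flat direction.

A single quadratic causes no trouble. For $\phi=\frac12(ax^2+2bxu+du^2)$ with $a>0$ we have $M(v,u)=(v-bu)/a$, which is Lipschitz in both variables, and $\phi+\frac e2u^2$ is strongly convex as soon as $a(d+e)>b^2$. But suppose one function contains, near a reference point, tiny patches on which it looks like $\phi_{b_k}$ with $b_k\to\infty$. Then no single $e$ gives a uniform modulus on all of the patches, although the response to the tilt $v$ is uniformly Lipschitz on all of them. Does a stability requirement that asks for the Lipschitz property only in $v$, with mere continuity in $u$, forbid such patches? That is the question of this lecture. To state it exactly we need some definitions.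

## Stability, multipliers, and the three conditions

Let $\phi:\mathbb R^n\times\mathbb R^m\to(-\infty,\infty]$ be proper and lower semicontinuous (lsc). Problem $\mathcal P(v,u)$ is to minimize $\phi(x,u)-v\cdot x$ over $x\in\mathbb R^n$. Let $\bar x$ be a locally optimal solution of $\mathcal P(0,0)$. For $\delta>0$ put
$$M_\delta(v,u)=\operatorname*{argmin}_{|x-\bar x|<\delta}\{\phi(x,u)-v\cdot[x-\bar x]\},\qquad m_\delta(v,u)=\min_{|x-\bar x|<\delta}\{\phi(x,u)-v\cdot[x-\bar x]\}.$$

**Definition (full stability).** For all small enough $\delta>0$, $M_\delta$ is single-valued near $(0,0)$ with $M_\delta(0,0)=\bar x$, and $M_\delta$, $m_\delta$ are Lipschitz continuous in $(v,u)$ around $(0,0)$.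

**Definition (full substability).** For all small enough $\delta>0$, $M_\delta$ is single-valued near $(0,0)$ with $M_\delta(0,0)=\bar x$; moreover $M_\delta$ and $m_\delta$ are continuous in $(v,u)$ around $(0,0)$, and Lipschitz continuous in $v$ locally uniformly in $u$.

*Example.* For $\phi(x,u)=\frac12x^2-x\sqrt{|u|}$ and $\bar x=0$ we get $M_\delta(v,u)=v+\sqrt{|u|}$ and $m_\delta(v,u)=-\frac12(v+\sqrt{|u|})^2$ near $(0,0)$. Both are continuous and are Lipschitz in $v$ uniformly in $u$, but $M_\delta$ is not Lipschitz in $u$. So full substability holds and full stability fails.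

**Definition (subgradients).** A vector $w$ is a *regular subgradient* of $f$ at $z$ if $f(z')\ge f(z)+w\cdot(z'-z)+o(|z'-z|)$. It is a *subgradient*, $w\in\partial f(z)$, if there are $z_j\to z$ with $f(z_j)\to f(z)$ and regular subgradients $w_j$ at $z_j$ with $w_j\to w$. It is a *horizon subgradient*, $w\in\partial^\infty f(z)$, if the same holds with $\lambda_jw_j\to w$ for some $\lambda_j\downarrow0$ in place of $w_j\to w$.

These are the notions of Rockafellar–Wets, *Variational Analysis*, cited below as [RW]. We use the following textbook facts.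

- (F1) If $g$ is $C^1$ near $z$, then $\partial(f+g)(z)=\partial f(z)+\nabla g(z)$, and $\partial g(z)=\{\nabla g(z)\}$. For convex lsc $f$, $\partial f$ is the usual subdifferential of convex analysis.
- (F2) If $z$ is a local minimizer of $f$, then $0\in\partial f(z)$. Hence, by (F1), $w\in\partial f(z)$ if $z$ is a local minimizer of $f-w\cdot(\cdot)$.
- (F3) If $f$ is Lipschitz near $z$ with constant $\ell$, then regular subgradients at nearby points have norm at most $\ell$, so $\partial^\infty f(z)=\{0\}$. A finite convex function on $\mathbb R^d$ is locally Lipschitz.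
- (F4) Let $z_j\to z$, $f(z_j)\to f(z)$ and $w_j\in\partial f(z_j)$. If $w_j\to w$, then $w\in\partial f(z)$. If $\lambda_jw_j\to w$ with $\lambda_j\downarrow0$, then $w\in\partial^\infty f(z)$. See [RW, Prop. 8.7].
- (F5) Call $\psi$ strongly convex with modulus $s>0$ if $\psi-\frac s2|\cdot|^2$ is convex. If $w\in\partial\psi(z)$, then $w-sz$ is a subgradient of the convex function $\psi-\frac s2|\cdot|^2$ at $z$; writing out that inequality gives $\psi(z')\ge\psi(z)+w\cdot(z'-z)+\frac s2|z'-z|^2$. Adding the same inequality with roles exchanged, $(w'-w)\cdot(z'-z)\ge s|z'-z|^2$ for $w'\in\partial\psi(z')$. In particular, a given $w$ lies in $\partial\psi(z)$ for at most one $z$.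
- (F6) A continuous function on an open convex set that is convex near each point is convex. It suffices to look at a segment, so let $g$ be the function along $[a,b]$ minus its chord, with $g(a)=g(b)=0$. If $\max g>0$, let $t\in(a,b)$ be the leftmost point where the maximum is attained. For small $\eta>0$, local convexity gives $g(t)\le\frac12(g(t-\eta)+g(t+\eta))<\max g$, a contradiction.

Let $Y(x,u,v)=\{y:(v,y)\in\partial\phi(x,u)\}$, and let $\bar Y=Y(\bar x,0,0)$ be the set of multipliers. The *basic constraint qualification* is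
$$(0,y)\in\partial^\infty\phi(\bar x,0)\ \Longrightarrow\ y=0.\tag{1}$$

*Example.* For $\phi=x^2+2|u|$ and $\bar x=0$, (F3) gives (1), and $\bar Y=[-2,2]$. For $\phi=x^2+\sqrt{|u|}$ every $(2x,y)$ with $y\in\mathbb R$ is a regular subgradient at $(x,0)$; hence $\bar Y=\mathbb R$, and scaling down shows $(0,1)\in\partial^\infty\phi(0,0)$, so (1) fails.

**Definition (prox-regularity).** $f$ is prox-regular at $\bar z$ for $\bar w\in\partial f(\bar z)$ if $f$ is finite and locally lsc at $\bar z$ and there are $\varepsilon>0$, $r\ge0$ with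
$$f(z')\ge f(z)+w\cdot(z'-z)-\tfrac r2|z'-z|^2\quad\text{for all }|z'-\bar z|<\varepsilon,\tag{2}$$
whenever $w\in\partial f(z)$, $|z-\bar z|<\varepsilon$, $|w-\bar w|<\varepsilon$ and $f(z)<f(\bar z)+\varepsilon$.

**Definition (variational convexity).** $f$ is variationally (strongly) convex at $\bar z$ for $\bar w\in\partial f(\bar z)$ if there are open convex neighborhoods $Z$ of $\bar z$ and $W$ of $\bar w$, an $\varepsilon>0$, and a lsc (strongly) convex function $\psi\le f$ on $Z$ such that, with $Z_\varepsilon=\{z\in Z:f(z)<f(\bar z)+\varepsilon\}$,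
$$\operatorname{gph}\partial\psi\cap(Z\times W)=\operatorname{gph}\partial f\cap(Z_\varepsilon\times W),$$
and $\psi=f$ at the points $z$ of this common set.

*Example.* The nonconvex function $f(z)=\sqrt{|z|}$ on $\mathbb R$ is variationally strongly convex at $0$ for $0$. Indeed $\partial f(0)=\mathbb R$ and $|f'(z)|=\frac12|z|^{-1/2}>1$ for $0<|z|<\frac14$. With $Z=(-\frac14,\frac14)$ and $W=(-1,1)$, the graph of $\partial f$ in $Z_\varepsilon\times W$ is $\{0\}\times(-1,1)$ for any $\varepsilon>0$. The strongly convex function $\psi(z)=|z|+\frac12z^2$ has $\partial\psi(0)=[-1,1]$ and slopes of size $1+|z|>1$ elsewhere, so its graph in $Z\times W$ is the same set. Finally $\psi\le f$ on $Z$: with $t=\sqrt{|z|}<\frac12$ the inequality is $t^2+\frac12t^4\le t$, which is true. This $f$ is also prox-regular at $0$ for $0$: with $\varepsilon=\frac14$, condition (2) concerns only $z=0$ and $|w|<\frac14$, and $\sqrt{|z'|}\ge\frac14|z'|$ for $|z'|<\frac14$, so $r=0$ works.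

**Definition (strong variational sufficiency).** For $e\ge0$ let $\phi_e(x,u)=\phi(x,u)+\frac e2|u|^2$. The *strong variational sufficient condition* holds for $\bar y\in\bar Y$ if for some $e\ge0$ the function $\phi_e$ is variationally strongly convex at $(\bar x,0)$ for $(0,\bar y)$. *Strong variational sufficiency at $\bar x$* means that this holds for every $\bar y\in\bar Y$. *Full multiplier prox-regularity at $\bar x$* means that $\phi$ is prox-regular at $(\bar x,0)$ for every $(0,\bar y)$ with $\bar y\in\bar Y$.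

The three conditions to compare are:

- (A) full stability holds at $\bar x$ with full multiplier prox-regularity;
- (B) strong variational sufficiency holds at $\bar x$;
- (C) full substability holds at $\bar x$ with full multiplier prox-regularity.

**Known result.** Under (1), (A) $\Rightarrow$ (B) $\Rightarrow$ (C), while (B) $\not\Rightarrow$ (A) in general.

We use these two implications as given. The problem, taken from Matúš Benko and R. Tyrrell Rockafellar, "Variational Sufficiency and Solution Stability in Optimization", arXiv:2602.18796 (2026), is to prove or disprove that under (1) also (C) $\Rightarrow$ (B), so that (B) and (C) would be equivalent.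

## How far convexity and growth in $x$ carry us

Let us try to prove (C) $\Rightarrow$ (B) in a friendly case: $\phi$ finite and jointly convex, with $\phi(\cdot,u)-\frac\sigma2|\cdot|^2$ convex for every $u$ and some $\sigma>0$. Let $M(v,u)$ be the global minimizer of $\phi(\cdot,u)-v\cdot(\cdot)$. Write $x=M(v,u)$ and $p=M(v,u')$, and let $(v,y)\in\partial\phi(x,u)$. Strong convexity in $x$ at the minimizer $p$, and joint convexity at $(x,u)$, give
$$\phi(x',u')\ge\phi(p,u')+v\cdot(x'-p)+\tfrac\sigma2|x'-p|^2,\qquad \phi(p,u')\ge\phi(x,u)+v\cdot(p-x)+y\cdot(u'-u).$$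
Adding,
$$\phi(x',u')\ge\phi(x,u)+v\cdot(x'-x)+y\cdot(u'-u)+\tfrac\sigma2|x'-p|^2.\tag{3}$$
For (B) we want $\frac s2|x'-x|^2-\frac{e}{2}|u'-u|^2$ as the last term: the negative part can then be absorbed into $\frac e2|u|^2$. If $|p-x|\le K|u'-u|$ with a fixed $K$, we get it, because $|x'-x|^2\le2|x'-p|^2+2|p-x|^2$ gives
$$\tfrac\sigma2|x'-p|^2\ \ge\ \tfrac\sigma4|x'-x|^2-\tfrac{\sigma K^2}2|u'-u|^2 .$$
That is where the Lipschitz property of $M$ in $u$ enters. Under (C) there is no such $K$, and the argument stops at one precise place: at $x'=p$ the last term of (3) is zero, while $|p-x|$ may be much larger than $|u'-u|$. The trough $\phi_b$ shows that nothing was wasted. There $p-x=-b(u'-u)$, and both inequalities are equalities along the bottom of the trough.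

So a counterexample must have points near $(\bar x,0)$, with subgradients near $(0,\bar y)$, where $\phi$ looks like a trough of slope $b_k\to\infty$. Conversely, if one could put a positive multiple of $|p-x|^2$ into the second inequality, the proof would go through. Both observations turn out to be right. The first gives Theorems 1 and 2, the second gives Theorem 4.

**Theorem 1.** There is a finite convex function $\phi:\mathbb R\times\mathbb R\to\mathbb R$, with $\bar x=0$, such that (1) and (C) hold but (B) fails: $0\in\bar Y$, and for no $e\ge0$ is $\phi_e$ variationally strongly convex at $(0,0)$ for $(0,0)$. Moreover, for each $r\in(0,1)$ the function $\phi^r=\phi-\frac r2x^2$ satisfies (1) and (C), but for no $e\ge0$ is $\phi^r_e$ even variationally convex at $(0,0)$ for $(0,0)$.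

So the answer is negative: under (1), (C) does not imply (B).

## Substability from strong convexity in $x$ alone

The next lemma makes (C) cheap. It asks for nothing about the dependence on $u$ beyond continuity, which leaves us free to insert steep troughs.

**Lemma 0.** Let $\phi:\mathbb R^n\times\mathbb R^m\to\mathbb R$ be finite and continuous, let $\sigma>0$, and let $\phi(\cdot,u)-\frac\sigma2|\cdot|^2$ be convex for every $u$. If $\bar x$ minimizes $\phi(\cdot,0)$, then full substability holds at $\bar x$.

*Proof.* For every $(v,u)$ the function $\phi(\cdot,u)-v\cdot(\cdot-\bar x)$ is strongly convex with modulus $\sigma$. So it has a unique global minimizer $X(v,u)$, with $X(0,0)=\bar x$. Since $0$ is a subgradient there, (F5) gives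
$$\phi(x',u)-v\cdot x'\ \ge\ \phi(x,u)-v\cdot x+\tfrac\sigma2|x'-x|^2,\qquad x=X(v,u),\ x'\in\mathbb R^n.\tag{4}$$

*Lipschitz in $v$.* Take (4) for $(v,u)$ with $x'=X(v',u)$, and (4) for $(v',u)$ with the roles of $x,x'$ exchanged. Adding, the values of $\phi$ cancel, and $(v'-v)\cdot(x'-x)\ge\sigma|x'-x|^2$. So $|X(v',u)-X(v,u)|\le\sigma^{-1}|v'-v|$, for every $u$.

*Continuity.* Fix $(v_0,u_0)$, $X_0=X(v_0,u_0)$ and $\tau>0$. By (4), on the sphere $|x-X_0|=\tau$ the function $\phi(\cdot,u_0)-v_0\cdot(\cdot-\bar x)$ exceeds its value at $X_0$ by at least $\frac\sigma2\tau^2$. By continuity of $\phi$ and compactness of the sphere, for $(v,u)$ near $(v_0,u_0)$ the function $\phi(\cdot,u)-v\cdot(\cdot-\bar x)$ is still strictly larger at each point of the sphere than at $X_0$. Being convex along rays from $X_0$, it is strictly larger than at $X_0$ outside the ball too. So its minimizer satisfies $|X(v,u)-X_0|<\tau$.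

*Conclusion.* Let $\delta>0$. For $(v,u)$ near $(0,0)$ we have $|X(v,u)-\bar x|<\delta$, hence $M_\delta(v,u)=\{X(v,u)\}$, and $m_\delta(v,u)=\phi(X(v,u),u)-v\cdot(X(v,u)-\bar x)$ is continuous. It is $\delta$-Lipschitz in $v$, because it is an infimum of affine functions of $v$ with slopes $-(x-\bar x)$ of norm less than $\delta$. $\square$

## One trough patched into $X^2+2|U|$, and its parabolic rescalings

We now build $\phi$. The background is $x^2+2|u|$, which is unchanged, up to an affine term, under the substitution $X=(x-x_k)/\varepsilon$, $U=u/\varepsilon^2$ with prefactor $\varepsilon^2$. The same substitution carries the direction $(1,-1)$ in the $(X,U)$-plane to $(\varepsilon,-\varepsilon^2)$, which is parallel to $(1,-\varepsilon)$. So we make *one* patch with a trough of slope $1$ and insert shrunken copies of it: each copy carries a trough of slope $1/\varepsilon$.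

**Step 1: one patch.** The aim is a convex function $G$ equal to $X^2+2|U|$ outside a square and equal to a trough near its center. Let
$$G_1(X,U)=X^2+2|U|,\qquad G_0(X,U)=\tfrac12(X+U)^2+\tfrac18,\qquad Q=[-1,1]^2 .$$
The lift $\frac18$ makes $G_0$ win at the center; the kink $2|U|$ makes $G_1$ win near $\partial Q$. Indeed, on $Q$, using $XU\le\frac14X^2+U^2$ and $U^2\le|U|$,
$$G_1-G_0=\tfrac12X^2-XU-\tfrac12U^2+2|U|-\tfrac18\ \ge\ \tfrac14X^2-\tfrac32U^2+2|U|-\tfrac18\ \ge\ \tfrac14X^2+\tfrac12|U|-\tfrac18.\tag{5}$$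
On $\partial Q$ the right side is at least $\frac14-\frac18>0$, so $G_1>G_0$ on $\partial Q$ and, by continuity, near it. Also $G_0\le G_1+\frac18$ on $Q$, and $G_0>G_1$ near the origin, where $G_0-G_1$ is close to $\frac18$. Set
$$G=\max\{G_0,G_1\}\ \text{on }Q,\qquad G=G_1\ \text{off }Q,\qquad D=G-G_1 .$$
Then $0\le D\le\frac18$, and $D=0$ off $Q$. Near every point $G$ coincides with $G_0$, with $G_1$, or with $\max\{G_0,G_1\}$; near a point of $\partial Q$ it is $G_1$. Consequently:

- (i) $G$ is continuous and locally convex, hence convex on $\mathbb R^2$ by (F6).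
- (ii) For each $U$ the function $G(\cdot,U)-\frac12X^2$ is convex. By (F6) it is enough to see this locally, and $G_1-\frac12X^2=\frac12X^2+2|U|$ is convex in $X$, $G_0-\frac12X^2=XU+\frac12U^2+\frac18$ is affine in $X$, and a maximum of convex functions is convex.
- (iii) Near $(0,0)$, $G=\frac12(X+U)^2+\frac18$.

**Step 2: the function.** For $k\ge2$ put
$$x_k=2^{-k},\qquad\varepsilon_k=4^{-k},\qquad z_k=(x_k,0),\qquad Q_k=\{|x-x_k|\le\varepsilon_k,\ |u|\le\varepsilon_k^2\}.$$
Since $\varepsilon_k+\varepsilon_{k+1}=\frac54 4^{-k}\le\frac5{16}2^{-k}<2^{-k-1}=x_k-x_{k+1}$, the projections of the $Q_k$ to the $x$-axis are disjoint intervals, ordered from right to left. So the $Q_k$ are pairwise disjoint. They do not contain $(0,0)$, because $\varepsilon_k<x_k$, and they accumulate only at $(0,0)$. Define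
$$\phi(x,u)=x^2+2|u|+\sum_{k\ge2}\varepsilon_k^2\,D\Big(\frac{x-x_k}{\varepsilon_k},\frac u{\varepsilon_k^2}\Big).\tag{6}$$
The $k$-th term vanishes off $Q_k$, so at most one term is nonzero at each point. Since
$$\varepsilon_k^2G_1\Big(\frac{x-x_k}{\varepsilon_k},\frac u{\varepsilon_k^2}\Big)=(x-x_k)^2+2|u|=x^2+2|u|-2x_kx+x_k^2,$$
we have, on a neighborhood of $Q_k$,
$$\phi(x,u)=\varepsilon_k^2\,G\Big(\frac{x-x_k}{\varepsilon_k},\frac u{\varepsilon_k^2}\Big)+2x_kx-x_k^2.\tag{7}$$
Away from $(0,0)$ and from all $Q_k$, locally $\phi=x^2+2|u|$.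

**Step 3: continuity and convexity.** Off $(0,0)$ the sum is locally finite, so $\phi$ is continuous there. At $(0,0)$ it is continuous because the $k$-th term is at most $\varepsilon_k^2/8$ and the $Q_k$ that meet a small neighborhood of $(0,0)$ have large $k$.

By (7) and (i), every point other than $(0,0)$ has a neighborhood on which $\phi$ is convex. So by (F6), along lines, $\phi$ is convex on every segment that avoids $(0,0)$. A nondegenerate segment through $(0,0)$ is the limit of its translates by small vectors perpendicular to it, which avoid $(0,0)$; the convexity inequality passes to the limit by continuity. So $\phi$ is a finite convex function on $\mathbb R^2$.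

**Step 4: strong convexity in $x$.** Let $u\ne0$. Near $Q_k$, with $X=(x-x_k)/\varepsilon_k$ and $U=u/\varepsilon_k^2$, we have $\varepsilon_k^2\cdot\frac12X^2=\frac12(x-x_k)^2$, so by (7) $\phi(\cdot,u)-\frac12x^2$ equals $\varepsilon_k^2\big(G(\cdot,U)-\frac12X^2\big)$ plus an affine function of $x$. This is convex by (ii). Elsewhere the function is locally $\frac12x^2+2|u|$. So $\phi(\cdot,u)-\frac12x^2$ is locally convex, hence convex. Letting $u\to0$ and using continuity, the same holds for $u=0$.

**Step 5: the reference point.** Since $D\ge0$, $\phi(x,u)\ge x^2+2|u|\ge0=\phi(0,0)$. So $\bar x=0$ is optimal in $\mathcal P(0,0)$, $(0,0)\in\partial\phi(0,0)$, and $0\in\bar Y$.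

**Step 6: (1) and (C) hold.** $\phi$ is finite and convex, so (F3) gives $\partial^\infty\phi(0,0)=\{(0,0)\}$ and (1). By convexity, $\phi(z')\ge\phi(z)+w\cdot(z'-z)$ for all $w\in\partial\phi(z)$ and all $z'$; this is (2) with $r=0$, so $\phi$ is prox-regular for every subgradient. Full substability is Lemma 0 with $\sigma=1$.

**Step 7: what $\phi$ looks like at $z_k$.** By (iii) and (7), near $z_k$
$$\phi(x,u)=\tfrac12\big(x-x_k+\varepsilon_k^{-1}u\big)^2+\tfrac18\varepsilon_k^2+2x_kx-x_k^2,\tag{8}$$
a trough of slope $b_k=1/\varepsilon_k$ plus an affine function. Hence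
$$\nabla\phi(z_k)=(2x_k,0)\to(0,0),\qquad\phi(z_k)=x_k^2+\tfrac18\varepsilon_k^2\to0 ,$$
and the Hessian near $z_k$ is constant, with
$$\nabla^2\phi=\begin{pmatrix}1&\varepsilon_k^{-1}\\ \varepsilon_k^{-1}&\varepsilon_k^{-2}\end{pmatrix},\qquad \nabla^2\phi\,\xi_k=0\quad\text{for }\xi_k=(1,-\varepsilon_k).$$
The points $z_k$, their gradients and their values all converge to the reference ones. So no localization in the definition of variational convexity can exclude them.

**Step 8: (B) fails.** Suppose that for some $e\ge0$ the function $\phi_e$ is variationally strongly convex at $(0,0)$ for $(0,0)$, with $Z,W,\varepsilon,\psi$ as in the definition and $\psi$ of modulus $s>0$. We have $z_k\to0$, $\nabla\phi_e(z_k)=(2x_k,0)\to0$ (the second coordinate of $z_k$ is $0$) and $\phi_e(z_k)\to0=\phi_e(0,0)$. So for each large $k$, every $z$ close enough to $z_k$ satisfies $z\in Z_\varepsilon$ and $\nabla\phi_e(z)\in W$. By (F1) $\partial\phi_e(z)=\{\nabla\phi_e(z)\}$, so equality of the two graphs gives $\nabla\phi_e(z)\in\partial\psi(z)$.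 Apply the strong monotonicity in (F5) at $z_k$ and $z_k+t\xi_k$ with $t\ne0$ small. The Hessian of $\phi_e$ is $\nabla^2\phi$ plus $e$ in the lower right corner, so
$$t^2e\,\varepsilon_k^2=\big(\nabla\phi_e(z_k+t\xi_k)-\nabla\phi_e(z_k)\big)\cdot t\xi_k\ \ge\ s\,t^2(1+\varepsilon_k^2).\tag{9}$$
Divide by $t^2$ and let $k\to\infty$: $0\ge s$, a contradiction. Since $0\in\bar Y$, (B) fails.

**Step 9: the variant $\phi^r=\phi-\frac r2x^2$, $0<r<1$.** It is locally Lipschitz, so (1) holds. Since $\phi^r\ge(1-\frac r2)x^2+2|u|\ge0=\phi^r(0,0)$, $\bar x=0$ is optimal and $0\in\bar Y$. If $w\in\partial\phi^r(z)$ with $z=(x,u)$, then $w+(rx,0)\in\partial\phi(z)$ by (F1). For $z'=(x',u')$, convexity of $\phi$ gives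
$$\phi^r(z')\ge\phi(z)+w\cdot(z'-z)+rx(x'-x)-\tfrac r2x'^2=\phi^r(z)+w\cdot(z'-z)-\tfrac r2(x'-x)^2,$$
because $\frac r2x^2+rx(x'-x)-\frac r2x'^2=-\frac r2(x'-x)^2$. So full multiplier prox-regularity holds. By Step 4, $\phi^r(\cdot,u)-\frac{1-r}2x^2$ is convex for every $u$, and Lemma 0 with $\sigma=1-r$ gives full substability. Thus (C) holds.

Suppose $\phi^r_e$ were variationally convex at $(0,0)$ for $(0,0)$. Here $\nabla\phi^r_e(z_k)=((2-r)x_k,0)\to0$ and $\phi^r_e(z_k)\to0$, so Step 8 applies with plain monotonicity of $\partial\psi$ and gives $t^2(-r+e\varepsilon_k^2)\ge0$ for all large $k$. This is false, since $\varepsilon_k\to0$. This proves Theorem 1. $\blacksquare$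

*Remark.* The minimizer in this example really is steep in $u$. By (8), $\partial\phi/\partial x=x-x_k+\varepsilon_k^{-1}u+2x_k$ near $z_k$, so for the tilt $v=2x_k$ and small $u$ the minimizer is $M(2x_k,u)=x_k-\varepsilon_k^{-1}u$. It is continuous in $u$, with slope $-1/\varepsilon_k$.

*Remark.* Adding $|x''|^2+|u''|^2$ in extra variables gives counterexamples for all $n,m\ge1$. The new function is finite and convex, strongly convex in $(x,x'')$ with modulus $1$, and minimal at the origin, so (1) and (C) follow as in Step 6. At the points $z_k$, extended by zeros, the computation (9) in the direction $\xi_k$, extended by zeros, is unchanged.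

## Smoothing the kinks: convex examples of class $C^{1,\alpha}$

The function (6) has a kink along $u=0$, and $\bar Y$ is not a single point: $\phi\ge x^2+2|u|$ and $\phi(0,0)=0$ give $[-2,2]\subset\bar Y$. Neither feature is essential.

**Theorem 2.** For every $\alpha\in(0,1)$ there is a convex $\phi:\mathbb R^2\to\mathbb R$ of class $C^{1,\alpha}_{\rm loc}$, with $\bar x=0$ and $\bar Y=\{0\}$, for which (1) and (C) hold but (B) fails.

The plan: a patch needs a kink of the background to sit on. We give each patch its own line $u=u_k$, a kink there with slope jump $4b_k\to0$, and we smooth that kink over a width $\eta_k$. The patch is rescaled by $(\varepsilon_k,\eta_k)$ with prefactor $\varepsilon_k^2$; a kink $2|U|$ then becomes $2(\varepsilon_k^2/\eta_k)|u-u_k|$, so $b_k=\varepsilon_k^2/\eta_k$. The trough has slope $\varepsilon_k/\eta_k$, which must tend to infinity.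

**Step 1: a smooth patch.** Let $\rho\ge0$ be a radially symmetric $C^\infty$ function supported in $|y|\le\frac1{64}$ with $\int\rho=1$, let $c=\int y_1^2\rho(y)\,dy$, and set $\tilde G=G*\rho-c$, with $G$ as in the proof of Theorem 1. By symmetry $\int y_i\rho=0$, $\int y_1y_2\rho=0$ and $\int y_2^2\rho=c$.

- $\tilde G$ is $C^\infty$, and convex as an average of translates of $G$. Writing $G=\frac12X^2+h$ with $h(\cdot,U)$ convex, we get $G*\rho=\frac12X^2+\frac c2+h*\rho$, so $\tilde G(\cdot,U)-\frac12X^2$ is convex for each $U$.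
- On $|(X,U)|\le\frac1{32}$ we have $G_1-G_0\le\frac12X^2+|XU|+2|U|-\frac18\le\frac1{2048}+\frac1{1024}+\frac1{16}-\frac18<0$, so $G=G_0$ there. Hence for $|(X,U)|<\frac1{64}$, $\tilde G=G_0*\rho-c=\frac12(X+U)^2+\frac12\cdot2c+\frac18-c=\frac12(X+U)^2+\frac18$.
- If $|X|\ge\frac32$ or $|U|\ge\frac32$, then $G=G_1$ on the ball of radius $\frac1{64}$ about $(X,U)$, and $\tilde G=X^2+c+\kappa(U)-c=X^2+\kappa(U)$, where $\kappa(U)=\int2|U-y_2|\rho(y)\,dy$. If $|U|\ge\frac1{64}$, then $U-y_2$ does not change sign on the support of $\rho$, so $\kappa(U)=2|U|$.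

Let $q=\tilde G-X^2$. It is $C^\infty$. Off the square $[-\frac32,\frac32]^2$ it equals $\kappa(U)$, a smooth function whose first derivative is bounded by $2$ and whose second derivative vanishes for $|U|>\frac1{64}$. So $q$ has bounded gradient and Hessian on $\mathbb R^2$, and $q=2|U|$ for $|U|\ge\frac32$.

**Step 2: parameters.** Choose an integer $N\ge5$ with $N(1-\alpha)\ge2$. For $k\ge1$ put
$$u_k=2^{-k},\qquad\eta_k=2^{-Nk},\qquad b_k=2^{-k}\eta_k^\alpha,\qquad\varepsilon_k=\sqrt{b_k\eta_k}.$$
Then $b_k/\eta_k=2^{k(N(1-\alpha)-1)}\ge2^k$. Since $\varepsilon_k$ is the geometric mean of $\eta_k$ and $b_k$, we get $\eta_k\le\varepsilon_k\le b_k\le2^{-k}$. Also $b_k=\varepsilon_k^2/\eta_k$, and $\eta_k/\varepsilon_k=\sqrt{\eta_k/b_k}\to0$. The open strips $S_k=\{|u-u_k|<2\eta_k\}$ are pairwise disjoint and contained in $\{u>0\}$: as $N\ge5$, $2\eta_k\le2\cdot2^{-4}2^{-k}<u_k$ and $2\eta_k+2\eta_{k+1}\le4\eta_k\le\frac14 2^{-k}<2^{-k-1}=u_k-u_{k+1}$.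

Set
$$F_k(x,u)=\varepsilon_k^2\,q\Big(\frac x{\varepsilon_k},\frac{u-u_k}{\eta_k}\Big)+2b_k(u-u_k),\qquad\phi(x,u)=x^2+\sum_{k\ge1}F_k(x,u).\tag{10}$$
For $|u-u_k|\ge\frac32\eta_k$ the first term is $2(\varepsilon_k^2/\eta_k)|u-u_k|=2b_k|u-u_k|$. Hence
$$F_k=0\ \text{ for }u\le u_k-\tfrac32\eta_k,\qquad F_k=4b_k(u-u_k)\ \text{ for }u\ge u_k+\tfrac32\eta_k.$$

**Step 3: smoothness.** We show that the series converges and defines a $C^{1,\alpha}_{\rm loc}$ function. By the chain rule $\nabla F_k=(\varepsilon_kq_X,\ b_kq_U+2b_k)$, and the entries of $\nabla^2F_k$ are $q_{XX}$, $(\varepsilon_k/\eta_k)q_{XU}$ and $(\varepsilon_k/\eta_k)^2q_{UU}$. Since $\varepsilon_k\le b_k$ and $1\le\varepsilon_k/\eta_k\le(\varepsilon_k/\eta_k)^2=b_k/\eta_k$, there is a constant $C$ depending only on $q$ with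
$$|\nabla F_k|\le Cb_k,\qquad|\nabla^2F_k|\le Cb_k/\eta_k .$$
As $F_k(0,0)=0$, also $|F_k(z)|\le Cb_k|z|$. Since $\sum b_k<\infty$, the series converges in $C^1$, locally uniformly. Using $\min\{A,B\}\le A^{1-\alpha}B^\alpha$,
$$|\nabla F_k(z)-\nabla F_k(z')|\le\min\{2Cb_k,\,Cb_k\eta_k^{-1}|z-z'|\}\le2Cb_k\eta_k^{-\alpha}|z-z'|^\alpha=2C\,2^{-k}|z-z'|^\alpha.\tag{11}$$
Summing over $k$, $\nabla\sum F_k$ is $\alpha$-Hölder, so $\phi\in C^{1,\alpha}_{\rm loc}$.

**Step 4: convexity.** On $S_k$ we have $|u-u_j|\ge2\eta_j$ for $j\ne k$, so each such $F_j$ is there either $0$ or $4b_j(u-u_j)$. Since $x^2+\varepsilon_k^2q(x/\varepsilon_k,\cdot)=\varepsilon_k^2\tilde G(x/\varepsilon_k,\cdot)$,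
$$\phi(x,u)=\varepsilon_k^2\,\tilde G\Big(\frac x{\varepsilon_k},\frac{u-u_k}{\eta_k}\Big)+\text{an affine function of }u\qquad\text{on }S_k .$$
Hence $\phi$ is convex on $S_k$, and for $u$ in this range $\phi(\cdot,u)-\frac12x^2$ is convex by Step 1. The closed strips $\{|u-u_k|\le\frac32\eta_k\}$ form a locally finite family in $\{u>0\}$, and off them $\phi$ is locally $x^2$ plus an affine function of $u$ on $\{u>0\}$. So $\phi$ is locally convex on the half-plane $\{u>0\}$, hence convex there by (F6). For $u\le0$ all $F_k$ vanish and $\phi=x^2$.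

It remains to cross $\{u=0\}$. On a line that crosses it transversally, $\phi$ is $C^1$ and convex on each side, so its derivative is nondecreasing on each side and continuous, hence nondecreasing. So $\phi$ is convex on the line. Lines with constant $u$ lie in one of the two regions already treated. Thus $\phi$ is convex on $\mathbb R^2$. Moreover $\phi(\cdot,u)-\frac12x^2$ is convex for every $u$: for $u$ outside all strips it is $\frac12x^2$ plus a constant.

**Step 5: (1) and (C) hold.** All $F_k$ vanish for $u\le0$ and $\phi\in C^1$, so $\phi(0,0)=0$ and $\nabla\phi(0,0)=0$ ($\partial\phi/\partial x=2x$ on $u\le 0$, and $\partial\phi/\partial u$ is zero for $u<0$). Also $\phi(\cdot,0)=x^2$. So $\bar x=0$ is optimal and $\bar Y=\{0\}$. As in Step 6 for Theorem 1, finiteness and convexity give (1) and prox-regularity, and Lemma 0 with $\sigma=1$ gives full substability.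

**Step 6: (B) fails.** Put $z_k=(0,u_k)\to0$. Since $\phi\in C^1$, $\nabla\phi_e(z_k)\to\nabla\phi_e(0,0)=0$ and $\phi_e(z_k)\to0$ for every $e\ge0$. By Step 1, near $z_k$ the function $\phi$ is $\frac12\big(x+\frac{\varepsilon_k}{\eta_k}(u-u_k)\big)^2$ plus an affine function of $u$, with Hessian
$$\begin{pmatrix}1&\varepsilon_k/\eta_k\\ \varepsilon_k/\eta_k&\varepsilon_k^2/\eta_k^2\end{pmatrix},\qquad\text{which annihilates}\quad\xi_k=(1,-\eta_k/\varepsilon_k).$$
If $\phi_e$ were variationally strongly convex at $(0,0)$ for $(0,0)$ with modulus $s$, then exactly as in (9) we would get $e(\eta_k/\varepsilon_k)^2\ge s\,(1+(\eta_k/\varepsilon_k)^2)$ for all large $k$. As $\eta_k/\varepsilon_k\to0$, this gives $0\ge s$, a contradiction. This proves Theorem 2. $\blacksquare$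

## Lipschitz gradients exclude steep troughs

For $\alpha=1$ nothing of this kind can happen. In the quadratic example the minimizer moves with slope $-b/a$ in $u$, and a Lipschitz gradient bounds $b$.

**Theorem 3.** If $\phi$ is of class $C^{1,1}$ near $(\bar x,0)$, then (A), (B), (C) are equivalent.

*Proof.* Near $(\bar x,0)$ the function $\phi$ is Lipschitz, so (1) holds by (F3), and (A) $\Rightarrow$ (B) $\Rightarrow$ (C) is the known result. We prove (C) $\Rightarrow$ (A). The idea is to reach the point $M(v,u)$ also with the parameter $u'$, by a slightly different tilt $v'$, and then to use the Lipschitz property in the tilt.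

**Step 1: setting and injectivity.** Let $\nabla\phi$ be $L$-Lipschitz on a convex neighborhood $O$ of $(\bar x,0)$, $L>0$. Fix a small $\delta$ and let $M=M_\delta$. Take $\rho>0$ such that for $|v|,|u|\le\rho$: $M(v,u)$ is single-valued and continuous, $M(\cdot,u)$ is $\kappa$-Lipschitz, and $(M(v,u),u')\in O$ whenever $|u'|\le\rho$. Since $M(v,u)$ minimizes $\phi(\cdot,u)-v\cdot(\cdot-\bar x)$ over an open ball, $\nabla_x\phi(M(v,u),u)=v$. Hence $|v-v'|\le L|M(v,u)-M(v',u)|$, and $M(\cdot,u)$ is injective.

**Step 2: the image of $M(\cdot,u)$ contains a ball of fixed radius.** We claim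
$$M(B(0,\rho),u)\supset B(M(0,u),\rho/L)\qquad\text{for }|u|\le\rho .$$
The map $M(\cdot,u)$ is continuous and injective from an open subset of $\mathbb R^n$ to $\mathbb R^n$, so by Brouwer's invariance of domain $V=M(B(0,\rho),u)$ is open. Suppose $p\in B(M(0,u),\rho/L)\setminus V$. The segment from $M(0,u)\in V$ to $p$ contains a boundary point $x^*$ of $V$. It is a limit of points $M(v_j,u)$ with $|v_j|<\rho$; by compactness of the closed ball, $x^*=M(v,u)$ with $|v|\le\rho$. As $V$ is open, $x^*\notin V$, so $|v|=\rho$. By Step 1, $|x^*-M(0,u)|\ge|v|/L=\rho/L$. But $x^*$ lies on the segment, at distance at most $|p-M(0,u)|<\rho/L$ from $M(0,u)$, a contradiction.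

**Step 3: Lipschitz continuity in $u$.** Choose $\tau\in(0,\rho)$ with $|M(v,u)-\bar x|<\rho/(2L)$ for $|v|,|u|<\tau$. Let $|v|,|u|,|u'|<\tau$ and $x=M(v,u)$. Then $|x-M(0,u')|<\rho/L$, so by Step 2 $x=M(v',u')$ with some $|v'|<\rho$, and $v'=\nabla_x\phi(x,u')$. Hence $|v'-v|=|\nabla_x\phi(x,u')-\nabla_x\phi(x,u)|\le L|u'-u|$, and
$$|M(v,u')-M(v,u)|=|M(v,u')-M(v',u')|\le\kappa|v-v'|\le\kappa L|u'-u| .$$
Together with the Lipschitz property in $v$, $M$ is Lipschitz in $(v,u)$ near $(0,0)$, and so is $m_\delta(v,u)=\phi(M(v,u),u)-v\cdot(M(v,u)-\bar x)$, since $\phi$ is Lipschitz near $(\bar x,0)$. This holds for every small $\delta$, so full stability holds. Prox-regularity is part of (C). $\blacksquare$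

## The positive coefficient that separates (B) from (C)

Return to a general $\phi$ and to the place where the first attempt stopped. Fix $\delta$ as in the definition of full substability and write $M=M_\delta$, $m=m_\delta$. Consider the following condition.

**Condition (G).** There are $c,\tau>0$ such that for all $|v|,|u|,|u'|<\tau$ and all $y\in Y(M(v,u),u,v)$
$$m(v,u')\ge m(v,u)+y\cdot(u'-u)+c\,|M(v,u')-M(v,u)|^2-c^{-1}|u'-u|^2.\tag{12}$$

**Theorem 4.** Under (1), (B) holds if and only if (C) and (G) hold.

What does (C) give by itself? For $(v,u)$, $(v,u')$ near $(0,0)$ and $y$ near some $\bar y\in\bar Y$, apply (2) with $z=(M(v,u),u)$, $z'=(M(v,u'),u')$, $w=(v,y)$, and subtract $v\cdot(M(v,u')-\bar x)$ from both sides. (The value of $\phi$ at $z$ is close to $\phi(\bar x,0)$ because $m$ and $M$ are continuous.) The result is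
$$m(v,u')\ge m(v,u)+y\cdot(u'-u)-\tfrac r2|M(v,u')-M(v,u)|^2-\tfrac r2|u'-u|^2 .$$
So prox-regularity gives (12) with coefficient $-\frac r2$, and convexity gives it with coefficient $0$. By Theorems 1 and 2 this does not suffice; a strictly positive coefficient is exactly what separates (B) from (C). One can see (G) fail in Theorem 1: for $v=2x_k$, $u=0$, the gradient $(2x_k,0)$ at $z_k$ gives $y=0$, and by (8) $m(2x_k,u')=\frac18\varepsilon_k^2-x_k^2$ for small $u'$, independent of $u'$. Then (12) would read $0\ge c\,\varepsilon_k^{-2}u'^2-c^{-1}u'^2$, that is, $c\le\varepsilon_k$, for all large $k$.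

**A uniform quadratic minorization suffices.** To verify variational strong convexity we need a function $\psi$ with the correct subgradient graph. The lemma produces it from inequalities.

**Lemma 1.** Let $f$ be proper lsc, $\bar w\in\partial f(\bar z)$, $s,\varepsilon>0$, and let $Z\ni\bar z$, $W\ni\bar w$ be open and convex with
$$f(z')\ge f(z)+w\cdot(z'-z)+\tfrac s2|z'-z|^2\quad\forall z'\in Z,\ \forall(z,w)\in\operatorname{gph}\partial f\cap(Z_\varepsilon\times W).\tag{13}$$
Then $f$ is variationally strongly convex at $\bar z$ for $\bar w$.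

*Proof.* Write $\Gamma=\operatorname{gph}\partial f\cap(Z_\varepsilon\times W)$, which contains $(\bar z,\bar w)$. For every $z'$ in the whole space let $\psi(z')$ be the supremum of the right side of (13) over $(z,w)\in\Gamma$. Each such right side minus $\frac s2|z'|^2$ is affine in $z'$, so $\psi$ is lsc and strongly convex with modulus $s$. By (13), $\psi\le f$ on $Z$. If $(z,w)\in\Gamma$, then $\psi(z)\ge f(z)$ from its own term, so $\psi(z)=f(z)$; and $\psi(z')\ge f(z)+w\cdot(z'-z)=\psi(z)+w\cdot(z'-z)$ for all $z'$, so $w\in\partial\psi(z)$. In particular $\psi(\bar z)=f(\bar z)$ is finite, and $\psi$ is proper.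

It remains to exclude extra subgradients of $\psi$, after shrinking $W$. Choose $\rho>0$ with $\bar B(\bar z,\rho)\subset Z$ and $(|\bar w|+\frac{s\rho}2)\rho<\varepsilon$. Let $W'\subset W$ be an open ball about $\bar w$ of radius less than $s\rho/2$; then $|w|\rho<\varepsilon$ for $w\in W'$. For $w\in W'$ let $z_w$ minimize the lsc function $f-w\cdot(\cdot)$ over the compact set $\bar B(\bar z,\rho)$. By (13) at $(\bar z,\bar w)$, for $|z-\bar z|\le\rho$,
$$f(z)-w\cdot z\ge f(\bar z)-w\cdot\bar z+\tfrac s2|z-\bar z|^2-|w-\bar w||z-\bar z| .$$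
At $z=z_w$ the left side is at most $f(\bar z)-w\cdot\bar z$, so $|z_w-\bar z|\le\frac2s|w-\bar w|<\rho$. Thus $z_w$ is an interior minimizer, and $w\in\partial f(z_w)$ by (F2). Also $f(z_w)\le f(\bar z)+w\cdot(z_w-\bar z)\le f(\bar z)+|w|\rho<f(\bar z)+\varepsilon$. So $(z_w,w)\in\operatorname{gph}\partial f\cap(Z_\varepsilon\times W')$, and hence $w\in\partial\psi(z_w)$. By (F5) there is at most one $z$ with $w\in\partial\psi(z)$, so it is $z_w$. This proves $\operatorname{gph}\partial\psi\cap(Z\times W')\subset\operatorname{gph}\partial f\cap(Z_\varepsilon\times W')$. The reverse inclusion, and $\psi=f$ at the points $z$ of the common set, were shown in the first paragraph. So the definition holds with $Z,W',\varepsilon,\psi$. $\square$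

### From (B) to (C) and (G)

(C) is the known result; we have to prove (G).

**Step 1: an inequality near each multiplier.** Let $\bar y\in\bar Y$, and take $e,Z,W,\varepsilon,\psi$ and the modulus $s$ from the definition for $\phi_e$ at $(\bar x,0)$ for $(0,\bar y)$. Let $(v,y)\in\partial\phi(x,u)$ with $(x,u,v,y)$ near $(\bar x,0,0,\bar y)$ and $\phi(x,u)$ less than $\phi(\bar x,0)$ plus a small constant. By (F1) $(v,y+eu)\in\partial\phi_e(x,u)$, so $((x,u),(v,y+eu))\in\operatorname{gph}\partial\phi_e\cap(Z_\varepsilon\times W)$. Hence this pair lies in $\operatorname{gph}\partial\psi$, with $\psi=\phi_e$ at $z=(x,u)$. By (F5), for $z'=(x',u')\in Z$,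
$$\phi_e(z')\ge\psi(z')\ge\phi_e(z)+(v,y+eu)\cdot(z'-z)+\tfrac s2|z'-z|^2 .$$
Since $\frac e2|u|^2+eu\cdot(u'-u)-\frac e2|u'|^2=-\frac e2|u'-u|^2$, dropping $\frac s2|u'-u|^2$ gives
$$\phi(x',u')\ge\phi(x,u)+v\cdot(x'-x)+y\cdot(u'-u)+\tfrac s2|x'-x|^2-\tfrac e2|u'-u|^2,\quad(x',u')\in Z.\tag{14}$$

**Step 2: uniform constants.** $\bar Y$ is closed by (F4). It is bounded: if $y_j\in\bar Y$ with $|y_j|\to\infty$, then a cluster point of $(0,y_j)/|y_j|$ is some $(0,y)\in\partial^\infty\phi(\bar x,0)$ with $|y|=1$, contradicting (1). So $\bar Y$ is compact. Cover it by finitely many of the open neighborhoods of multipliers for which Step 1 works, take the smallest $s$ and the largest $e$, and intersect the neighborhoods $Z$ and the ranges of $(x,u,v)$ and of values. Then (14) holds with fixed $s>0$ and $e\ge0$ whenever $y$ lies in the cover, $(x,u,v)$ is near $(\bar x,0,0)$ and $\phi(x,u)$ is less than $\phi(\bar x,0)$ plus a small constant. (If $\bar Y$ were empty, the cover would be empty, and Step 3 would show that (G) holds vacuously.)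

**Step 3: all relevant $y$ lie in the cover.** We claim that for $(v,u)$ near $(0,0)$ every $y\in Y(M(v,u),u,v)$ lies in the cover. Otherwise there are $(v_j,u_j)\to(0,0)$, $x_j=M(v_j,u_j)\to\bar x$ and $(v_j,y_j)\in\partial\phi(x_j,u_j)$ with $y_j$ outside the cover. By continuity of $m$, $\phi(x_j,u_j)=m(v_j,u_j)+v_j\cdot(x_j-\bar x)\to m(0,0)=\phi(\bar x,0)$, so (F4) applies. If $(y_j)$ is unbounded, then along a subsequence with $|y_j|\to\infty$ a cluster point of $(v_j,y_j)/|y_j|$ is some $(0,y)\in\partial^\infty\phi(\bar x,0)$ with $|y|=1$, contradicting (1). If it is bounded, a cluster point lies in $\bar Y$; but the complement of the cover is closed and disjoint from $\bar Y$, a contradiction.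

**Step 4: (G).** Apply (14) with $x=M(v,u)$, $x'=M(v,u')$, for $(v,u)$, $(v,u')$ near $(0,0)$ and $y\in Y(M(v,u),u,v)$. Since $\phi(M(v,u),u)=m(v,u)+v\cdot(M(v,u)-\bar x)$, and likewise for $u'$, the terms with $v$ cancel, and
$$m(v,u')\ge m(v,u)+y\cdot(u'-u)+\tfrac s2|M(v,u')-M(v,u)|^2-\tfrac e2|u'-u|^2 .$$
This gives (12) with $c=\min\{\frac s2,\frac1{1+e}\}$, because then $c^{-1}\ge1+e\ge\frac e2$.

### From (C) and (G) to (B)

Let $\rho_0,\kappa>0$ be such that $M$ is single-valued and continuous, $m$ is finite and continuous, and $M(\cdot,u)$ is $\kappa$-Lipschitz on $B(0,\rho_0)$, all for $|v|,|u|<\rho_0$. Let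
$$\theta_u(v)=-m(v,u)=\sup_{|x-\bar x|<\delta}\{v\cdot(x-\bar x)-\phi(x,u)\},$$
a convex function of $v$. The supremum is attained at $M(v,u)$, so $\theta_u(v')\ge v'\cdot(M(v,u)-\bar x)-\phi(M(v,u),u)=\theta_u(v)+(v'-v)\cdot(M(v,u)-\bar x)$; that is, $M(v,u)-\bar x\in\partial\theta_u(v)$.

**Step 1: growth in $x$, uniform in $(v,u)$.** We replace the strong convexity in $x$ of the first attempt by the following: for $(v,u)$ near $(0,0)$ and $x'$ near $\bar x$,
$$\phi(x',u)\ge\phi(M(v,u),u)+v\cdot(x'-M(v,u))+\tfrac1{4\kappa}|x'-M(v,u)|^2.\tag{15}$$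
Let $v,v'=v+d\in B(0,\rho_0)$. The subgradient inequality at $v'$, and then the Lipschitz property, give
$$\theta_u(v')\le\theta_u(v)+(M(v',u)-\bar x)\cdot d\le\theta_u(v)+(M(v,u)-\bar x)\cdot d+\kappa|d|^2.\tag{16}$$
For $|x'-\bar x|<\delta$, the definition of $\theta_u$ gives $\phi(x',u)\ge v'\cdot(x'-\bar x)-\theta_u(v')$. Insert (16) and $-\theta_u(v)=\phi(M(v,u),u)-v\cdot(M(v,u)-\bar x)$:
$$\phi(x',u)\ge\phi(M(v,u),u)+v\cdot(x'-M(v,u))+d\cdot(x'-M(v,u))-\kappa|d|^2 .$$
With $d=(x'-M(v,u))/(2\kappa)$ the last two terms become $\frac1{4\kappa}|x'-M(v,u)|^2$. This $d$ is admissible if $|v|<\frac{\rho_0}2$, $|u|<\rho_0$, $|x'-\bar x|<\min\{\delta,\frac{\kappa\rho_0}2\}$ and $|M(v,u)-\bar x|<\frac{\kappa\rho_0}2$, since then $|d|<\frac{\rho_0}2$. The last requirement holds for $(v,u)$ near $(0,0)$ by continuity.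

**Step 2: subgradients of $\phi$ near $(0,\bar y)$ are attached to minimizers.** The definition of (B) speaks of all pairs in the graph of $\partial\phi$ near the reference pair, whereas (G) speaks only of points $M(v,u)$. We show that these are the same points. Fix $\bar y\in\bar Y$. *Claim:* if $(v,y)\in\partial\phi(x,u)$, $(x,u,v,y)$ is near $(\bar x,0,0,\bar y)$ and $\phi(x,u)<\phi(\bar x,0)+\varepsilon$ with $\varepsilon$ small, then $x=M(v,u)$.

Let $\varepsilon$ and $r>0$ be prox-regularity constants of $\phi$ at $(\bar x,0)$ for $(0,\bar y)$ ($r$ may be increased to be positive), and put $\lambda=1/r$. Take $\rho\in(0,\rho_0)$ such that $|v|,|u|\le\rho$ implies $|(M(v,u),u)-(\bar x,0)|<\varepsilon$. Let $w=x+\lambda v$. For $(x,u,v)$ near $(\bar x,0,0)$ both $w$ and $M(0,u)$ are near $\bar x$, so $|w-M(0,u)|<\lambda\rho$, and $|u|\le\rho$.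

First we find $v_1$ with $|v_1|<\rho$ and
$$x_1+\lambda v_1=w,\qquad x_1=M(v_1,u).\tag{17}$$
Minimize $\theta_u(v_1)+\frac\lambda2|v_1|^2-(w-\bar x)\cdot v_1$ over $|v_1|\le\rho$. By the subgradient inequality and (16), $0\le\theta_u(v+d)-\theta_u(v)-(M(v,u)-\bar x)\cdot d\le\kappa|d|^2$, so $\theta_u$ is differentiable on $B(0,\rho_0)$ with gradient $M(\cdot,u)-\bar x$, and the objective has gradient $M(v_1,u)+\lambda v_1-w$. Being a gradient of a convex function up to a constant, $M(\cdot,u)$ is monotone. Hence at $|v_1|=\rho$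
$$(M(v_1,u)+\lambda v_1-w)\cdot v_1\ge(M(v_1,u)-M(0,u))\cdot v_1+\lambda\rho^2-|w-M(0,u)|\rho>0 .$$
So at a boundary point the objective decreases strictly when we move inward, and the minimizer is interior. There the gradient vanishes, which is (17).

Next we compare $x$ with $x_1$. Inequality (2) at $z=(x,u)$ with subgradient $(v,y)$ and $z'=(x_1,u)$ gives $\phi(x_1,u)\ge\phi(x,u)+v\cdot(x_1-x)-\frac r2|x_1-x|^2$. Minimality of $x_1=M(v_1,u)$, with $|x-\bar x|<\delta$, gives $\phi(x,u)\ge\phi(x_1,u)+v_1\cdot(x-x_1)$. Adding,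
$$(v-v_1)\cdot(x-x_1)\ge-\tfrac r2|x-x_1|^2 .$$
But $x+\lambda v=w=x_1+\lambda v_1$ gives $v-v_1=-r(x-x_1)$, so $-r|x-x_1|^2\ge-\frac r2|x-x_1|^2$. Hence $x=x_1$, then $v=v_1$, and $x=M(v,u)$.

**Step 3: the first attempt, with the missing term supplied.** Let $(x,u,v,y)$ be as in Step 2. Then $x=M(v,u)$ and $y\in Y(M(v,u),u,v)$. For $(x',u')$ near $(\bar x,0)$ use (15) at $(v,u')$, where $\phi(M(v,u'),u')-v\cdot M(v,u')=m(v,u')-v\cdot\bar x$, and then (12):
$$\begin{aligned}\phi(x',u')&\ge m(v,u')+v\cdot(x'-\bar x)+\tfrac1{4\kappa}|x'-M(v,u')|^2\\&\ge m(v,u)+v\cdot(x'-\bar x)+y\cdot(u'-u)+c|M(v,u')-x|^2+\tfrac1{4\kappa}|x'-M(v,u')|^2-c^{-1}|u'-u|^2\\&\ge\phi(x,u)+v\cdot(x'-x)+y\cdot(u'-u)+\tfrac s2|x'-x|^2-c^{-1}|u'-u|^2 .\end{aligned}$$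
In the last line we used $m(v,u)=\phi(x,u)-v\cdot(x-\bar x)$ and the inequality $a|p|^2+b|q|^2\ge\frac{ab}{a+b}|p+q|^2$ with $p=M(v,u')-x$, $q=x'-M(v,u')$, $a=c$, $b=\frac1{4\kappa}$, and we set $\frac s2=\frac{ab}{a+b}>0$. (The inequality holds because $(a+b)(a|p|^2+b|q|^2)-ab|p+q|^2=|ap-bq|^2\ge0$.) At $x'=M(v,u')$, where the first attempt had no growth left, the term $c|M(v,u')-x|^2$ now provides it.

Put $e=2c^{-1}+s$ and add $\frac e2|u'|^2=\frac e2|u|^2+eu\cdot(u'-u)+\frac e2|u'-u|^2$. Since $\frac e2-c^{-1}=\frac s2$, with $z=(x,u)$ and $z'=(x',u')$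
$$\phi_e(z')\ge\phi_e(z)+(v,y+eu)\cdot(z'-z)+\tfrac s2|z'-z|^2.\tag{18}$$

**Step 4: conclusion.** Let $(v,w_2)\in\partial\phi_e(x,u)$ be near $(0,\bar y)$, with $(x,u)$ near $(\bar x,0)$ and $\phi_e(x,u)<\phi_e(\bar x,0)+\varepsilon'$ for a small $\varepsilon'>0$. Put $y=w_2-eu$. It is near $\bar y$, since $|y-\bar y|\le|w_2-\bar y|+e|u|$ and $e$ is fixed; $(v,y)\in\partial\phi(x,u)$ by (F1); and $\phi(x,u)\le\phi_e(x,u)<\phi(\bar x,0)+\varepsilon'$. So (18) applies. With $Z$ and $W$ small open balls about $(\bar x,0)$ and $(0,\bar y)$, this is hypothesis (13) for $f=\phi_e$. Lemma 1 shows that $\phi_e$ is variationally strongly convex at $(\bar x,0)$ for $(0,\bar y)$. As $\bar y\in\bar Y$ was arbitrary, (B) holds, and Theorem 4 is proved. $\blacksquare$
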